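\title{The stabilizer of a maximal chain in the suspension of the Hilbert cube is extremely amenable}

\begin{abstract}
Let $\Sigma X$ be the suspension of a nonempty compact Hausdorff space $X$, let $q:\Sigma X\to[0,1]$ be the natural projection, and let $G_0(X)$ be the group of homeomorphisms of $\Sigma X$ that preserve the chain $\{q^{-1}([0,t]):t\in[0,1]\}$. We prove that $G_0(Q)$ is extremely amenable for the Hilbert cube $Q$. More generally, $G_0(X)$ is extremely amenable if and only if the quotient of the homeomorphism group of $X$ by the closure of the path component of the identity is extremely amenable. The proof combines Pestov's theorem on increasing homeomorphisms of the interval with the algebra of minimal left ideals in the Stone--\v{C}ech compactification of a free semigroup whose letters are paths of homeomorphisms.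
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{flow} of a topological group $G$ is a jointly continuous action of $G$ on a nonempty compact Hausdorff space, and $G$ is \emph{extremely amenable} if every flow of $G$ has a point fixed by all of $G$. For a compact Hausdorff space $P$ let $H(P)$ be the group of self-homeomorphisms of $P$ with the compact-open topology. Put $I=[0,1]$. The group $H(I)$ is not extremely amenable, since it acts on $\{0,1\}$ and $t\mapsto1-t$ exchanges the two points. The obstruction disappears once the orientation is fixed.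

\begin{theorem}[Pestov \cite{Pestov}]\label{thm:pestov}
The group $H_+=H_+(I)$ of increasing homeomorphisms of $I$, with the compact-open topology, is extremely amenable.
\end{theorem}

The group $H_+$ consists of exactly those homeomorphisms of $I$ that map the maximal chain of closed sets $\{[0,t]:t\in I\}$ onto itself. On a space without an order, a maximal chain of closed sets can take the place of the order, and one may ask whether its stabilizer is extremely amenable. Suspensions carry a particularly simple chain.

Let $X$ be a nonempty compact Hausdorff space. The \emph{suspension} $\Sigma X$ is the quotient of $X\times I$ in which $X\times\{0\}$ is collapsed to one point and $X\times\{1\}$ to another; these two points are the \emph{vertices}. Write $[x,t]$ for the image of $(x,t)$, let $q[x,t]=t$, and put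
\[
C_t=q^{-1}([0,t]),\qquad C=\{C_t:t\in I\}.
\]
Each $C_t$ is compact and connected, being a union of arcs that start at the bottom vertex. The chain $C$ is maximal among chains of nonempty closed sets: if such a set $F$ is comparable with every $C_t$ and $t_0=\sup\{t:C_t\subset F\}$, then $F$ contains $C_{t_0}$, the closure of $C_0\cup\bigcup_{t<t_0}C_t$, and lies in $C_t$ for all $t>t_0$, so $F=C_{t_0}$. Let
\[
G_0=G_0(X)=\{g\in H(\Sigma X):\{g(F):F\in C\}=C\}
\]
be the stabilizer of $C$, with the topology inherited from $H(\Sigma X)$. The question, posed in \cite{Uspenskij}, is whether $G_0(Q)$ is extremely amenable for the Hilbert cube $Q=I^\omega$.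

\begin{theorem}\label{thm:Q}
The group $G_0(Q)$ is extremely amenable.
\end{theorem}

We derive this from a criterion for arbitrary $X$. Throughout, $K=H(X)$ and $K_0$ is the path component of $1$ in $K$. Products, inverses and conjugates of paths starting at $1$ are again such paths, so $K_0$ is a normal subgroup, and so is its closure $\overline{K_0}$.

\begin{theorem}\label{thm:general}
For every nonempty compact Hausdorff space $X$, the group $G_0(X)$ is extremely amenable if and only if the topological group $K/\overline{K_0}$ is extremely amenable. In particular, $G_0(X)$ is extremely amenable whenever $H(X)$ is path-connected. If $K_0$ is open in $H(X)$ (for example, if $H(X)$ is locally path-connected), then $G_0(X)$ is extremely amenable if and only if $H(X)$ is path-connected.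
\end{theorem}

An element of $G_0$ permutes the levels $q^{-1}(t)$ by some $h\in H_+$, and the elements that preserve every level form a normal subgroup $N$, which is the group of continuous paths $(0,1)\to K$ (Section~\ref{sec:structure}). If $X$ is a point, then $G_0=H_+$ and we recover Theorem~\ref{thm:pestov}. If $X$ has two points, then $\Sigma X$ is a circle, $G_0$ permutes the two open arcs between the vertices, and the reflection exchanges them, so the answer is negative.

For $X=Q$ there is a reason to expect a negative answer as well. The group $H(Q)$ has no fixed point on $Q$: the homeomorphisms that replace the first coordinate $x_1$ by $1-x_1$ and by $x_1^2$ have no common fixed point. The group $N$ acts on the level $q^{-1}(\frac12)\cong Q$ through all of $H(Q)$, so $N$ is not extremely amenable, and $G_0$ cannot be treated as an extension of one extremely amenable group by another. On the other hand, $G_0$ does not preserve any level except the vertices, and near the vertices the topology of $G_0$ ignores what a path in $K$ does. Theorem~\ref{thm:general} says that these two features destroy every obstruction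 except the one carried by $K/\overline{K_0}$.

The core of the paper is Proposition~\ref{prop:key}: every flow of $G_0$ has a point fixed by all paths with values in $K_0$. Section~\ref{sec:reduction} deduces Theorem~\ref{thm:general} from it. Section~\ref{sec:spiral} shows the mechanism for a single constant path, Section~\ref{sec:beta} supplies the algebra needed for all paths at once, and Section~\ref{sec:proof} contains the proof. Section~\ref{sec:cube} shows that $H(Q)$ is path-connected, which gives Theorem~\ref{thm:Q}, and Section~\ref{sec:examples} shows what fails for spheres, finite-dimensional cubes and cones.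

\section{The structure of $G_0$}\label{sec:structure}

We recall the standard facts about $H(P)$ for compact Hausdorff $P$. An \emph{entourage} of $P$ is a neighborhood of the diagonal in $P\times P$. A continuous map $f:P\to P'$ of compact Hausdorff spaces is uniformly continuous, that is, $(f\times f)^{-1}(O)$ is an entourage of $P$ for every entourage $O$ of $P'$. The compact-open topology on $H(P)$ is the topology of uniform convergence. It is a group topology, the sets
\[
W_O=\{g\in H(P):(g\xi,\xi)\in O\text{ for all }\xi\in P\}
\]
form a basis of neighborhoods of $1$, and a map $t\mapsto\alpha_t$ from a space to $H(P)$ is continuous if and only if $(\xi,t)\mapsto\alpha_t(\xi)$ is continuous.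

For $h\in H_+$ define $\widehat h[x,t]=[x,h(t)]$. This is a homeomorphism of $\Sigma X$ with $\widehat h(C_t)=C_{h(t)}$, so $\widehat h\in G_0$. Let $\widehat H_+=\{\widehat h:h\in H_+\}$.

\begin{proposition}\label{prop:structure}
\begin{enumerate}
\item For each $g\in G_0$ there is a unique $h=\pi(g)\in H_+$ with $qg=hq$. The maps $\pi:G_0\to H_+$ and $h\mapsto\widehat h$ are continuous homomorphisms, and $\pi(\widehat h)=h$.
\item The formula $\alpha[x,t]=[\alpha_t(x),t]$ $(0<t<1)$ identifies $N=\ker\pi$ with the group $C((0,1),K)$ of continuous maps $t\mapsto\alpha_t$ under pointwise multiplication. For each $t$ the homomorphism $\alpha\mapsto\alpha_t$ from $N$ to $K$ is continuous.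
\item $G_0=N\widehat H_+$, and for $\alpha\in N$, $h\in H_+$,
\begin{equation}\label{eq:conj}
(\widehat h\alpha\widehat h^{-1})_t=\alpha_{h^{-1}(t)}.
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
(1) The map $t\mapsto C_t$ is an order isomorphism from $I$ onto $C$. Both $g$ and $g^{-1}$ permute $C$ and preserve inclusion, so $g(C_t)=C_{h(t)}$ for an order automorphism $h$ of $I$, that is, for some $h\in H_+$. Since $q^{-1}(t)=C_t\setminus\bigcup_{t'<t}C_{t'}$, we get $g(q^{-1}(t))=q^{-1}(h(t))$, which means $qg=hq$. As $q$ is onto, $h$ is unique and $\pi$ is a homomorphism. It is continuous because $\pi(g)(t)=q(g[x,t])$ for any fixed $x$ and $q$ is uniformly continuous. The map $h\mapsto\widehat h$ is continuous because the quotient map $X\times I\to\Sigma X$ is uniformly continuous: for an entourage $O$ of $\Sigma X$ there is $\delta>0$ with $([x,t],[x,t'])\in O$ whenever $|t-t'|<\delta$.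

(2) The quotient map restricts to a homeomorphism of $X\times(0,1)$ onto the open set $q^{-1}((0,1))$. An element $\alpha\in N$ preserves every level, so it defines $\alpha_t\in K$ with $(x,t)\mapsto\alpha_t(x)$ continuous; hence $t\mapsto\alpha_t$ is continuous. Conversely, a continuous map $(0,1)\to K$ defines a bijection $\alpha$ of $\Sigma X$ that fixes the vertices, preserves the levels, and is continuous off the vertices. Since $X$ is compact, the sets $q^{-1}([0,\delta))$ and $q^{-1}((1-\delta,1])$ form neighborhood bases at the vertices, and $\alpha$ preserves them. So $\alpha$ is a continuous bijection of a compact Hausdorff space, hence a homeomorphism, and $\alpha\in N$. Finally, $\alpha\mapsto\alpha_t$ is restriction to the level $q^{-1}(t)\cong X$, and uniform convergence passes to subsets.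

(3) If $h=\pi(g)$, then $g\widehat h^{-1}\in N$. Also $\widehat h\alpha\widehat h^{-1}[x,t]=\widehat h[\alpha_{h^{-1}(t)}(x),h^{-1}(t)]=[\alpha_{h^{-1}(t)}(x),t]$.
\end{proof}

Thus conjugation by $\widehat h$ reparametrizes paths. Put
\[
N_0=C((0,1),K_0)\subset N .
\]
It is normal in $N$ because $K_0$ is normal in $K$, and it is invariant under reparametrization, so $N_0$ is normal in $G_0$. For $k\in K$ let $\overline k\in N$ be the constant path with value $k$; by \eqref{eq:conj} it commutes with $\widehat H_+$.

The next lemma is the only information about the topology of $G_0$ that the main argument uses. Its second item is where the collapsing of the two ends enters.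

\begin{lemma}\label{lem:nbhd}
For every neighborhood $W$ of $1$ in $G_0$ there are $\delta\in(0,\frac14)$ and a neighborhood $V$ of $1$ in $K$ such that
\begin{enumerate}
\item $\widehat h\in W$ whenever $h\in H_+$ and $\sup|h-\mathrm{id}|<\delta$;
\item $\alpha\in W$ whenever $\alpha\in N$ and $\alpha_t\in V$ for all $t\in[\delta,1-\delta]$, with no condition for other $t$.
\end{enumerate}
\end{lemma}

\begin{proof}
Item (1) is the continuity of $h\mapsto\widehat h$, and it persists when $\delta$ decreases. For (2) choose an open entourage $O$ of $\Sigma X$ with $W_O\cap G_0\subset W$. The compact sets $q^{-1}([0,\delta])$ decrease to the bottom vertex as $\delta\to0$, so $q^{-1}([0,\delta])^2\subset O$ for small $\delta$, and in the same way $q^{-1}([1-\delta,1])^2\subset O$. By uniform continuity of the quotient map there is an entourage $O'$ of $X$ with $([x,t],[x',t])\in O$ for all $t$ and all $(x,x')\in O'$. Let $V=W_{O'}\subset K$. If $\alpha$ is as in (2), then $(\alpha[x,t],[x,t])\in O$ for $t\in[\delta,1-\delta]$ by the choice of $V$, and for the other $t$ because $\alpha$ preserves levels.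
\end{proof}

\section{Reduction to paths in $K_0$}\label{sec:reduction}

\begin{proposition}\label{prop:key}
For every nonempty compact Hausdorff space $X$, every flow of $G_0(X)$ contains a point fixed by $N_0$.
\end{proposition}

The proposition concerns flows of $G_0$, not of $N_0$: for $X=Q$ we shall have $N_0=N$, which acts on $Q$ without a fixed point. The proof occupies Sections~\ref{sec:spiral}--\ref{sec:proof}. Here we deduce Theorem~\ref{thm:general}, using two general facts. If $G$ is extremely amenable and $\chi:G\to G'$ is a continuous homomorphism onto $G'$, then $G'$ is extremely amenable, because every flow of $G'$ is a flow of $G$ through $\chi$. If $Y$ is a flow of $G$ and $G_1$ is a normal subgroup, then the set of $G_1$-fixed points is closed, and it is $G$-invariant because $g_1gy=g(g^{-1}g_1g)y$.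

\begin{lemma}\label{lem:discrete}
A nontrivial discrete group $\Gamma$ is not extremely amenable.
\end{lemma}

\begin{proof}
Fix $\gamma\neq1$ in $\Gamma$. Let $Y\subset\{1,2,3\}^\Gamma$ be the set of colorings $\nu$ with $\nu(\gamma s)\ne\nu(s)$ for all $s\in\Gamma$. It is closed in the compact space $\{1,2,3\}^\Gamma$ and invariant under the action $(\eta\nu)(s)=\nu(s\eta)$ of $\Gamma$. It is nonempty: the orbits of $s\mapsto\gamma s$ are lines or cycles of length at least $2$; on each of them alternate the colors $1,2$, and on a cycle of odd length give the last element the color $3$. A fixed point of $\Gamma$ would be a constant coloring, and $Y$ contains none.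
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}, assuming Proposition~\ref{prop:key}]
\emph{Necessity.} We construct a continuous homomorphism $\chi$ of $G_0$ onto $K/\overline{K_0}$. For $g\in G_0$ write $g=\alpha\widehat h$ with $h=\pi(g)$ and $\alpha=g\widehat h^{-1}\in N$, and put $\chi(g)=\alpha_{1/2}\overline{K_0}$. The maps $g\mapsto\alpha$ and $\alpha\mapsto\alpha_{1/2}$ are continuous by Proposition~\ref{prop:structure}, so $\chi$ is continuous. We have $(\alpha\widehat h)(\alpha'\widehat h')=\alpha\,(\widehat h\alpha'\widehat h^{-1})\,\widehat h\widehat h'$, and by \eqref{eq:conj} the $N$-part of this product has the value $\alpha_{1/2}\,\alpha'_{h^{-1}(1/2)}$ at $\frac12$. The path $t\mapsto(\alpha'_{1/2})^{-1}\alpha'_t$ passes through $1$, so it lies in $K_0$, and $\alpha'_{h^{-1}(1/2)}\in\alpha'_{1/2}K_0$. Hence $\chi$ is a homomorphism. It is onto because $\chi(\overline k)=k\overline{K_0}$. So $K/\overline{K_0}$ is extremely amenable if $G_0$ is.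

\emph{Sufficiency.} Let $K/\overline{K_0}$ be extremely amenable and let $Y$ be a flow of $G_0$. The set $Y_1$ of $N_0$-fixed points is nonempty by Proposition~\ref{prop:key}, closed, and $G_0$-invariant. The group $H_+$ acts on $Y_1$ through $h\mapsto\widehat h$, so by Theorem~\ref{thm:pestov} the closed set $Y_2$ of points of $Y_1$ fixed by $\widehat H_+$ is nonempty. The homomorphism $k\mapsto\overline k$ is continuous by Lemma~\ref{lem:nbhd}(2), and constants commute with $\widehat H_+$, so $Y_2$ is a flow of $K$. Elements of $K_0$ act trivially, since their constants lie in $N_0$. Stabilizers are closed, so $\overline{K_0}$ acts trivially as well. The resulting action of $K/\overline{K_0}$ on $Y_2$ is continuous because $K\times Y_2\to K/\overline{K_0}\times Y_2$ is an open surjection. Let $y\in Y_2$ be a fixed point. Every $\alpha\in N$ equals $\overline k\alpha'$ with $k=\alpha_{1/2}$ and $\alpha'_t=\alpha_{1/2}^{-1}\alpha_t\in K_0$, so that $\alpha'\in N_0$. Thus $y$ is fixed by $N$ and by $\widehat H_+$, hence by $G_0$.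

\emph{The remaining statements.} If $K$ is path-connected, then $K/\overline{K_0}$ is trivial. If $K_0$ is open, then it is closed, as the complement of a union of open cosets, and $K/\overline{K_0}=K/K_0$ is discrete; by Lemma~\ref{lem:discrete} it is extremely amenable only if $K=K_0$. In a locally path-connected space path components are open.
\end{proof}

\section{Two moves and a spiral}\label{sec:spiral}

From now until the end of Section~\ref{sec:proof}, $Y$ is a flow of $G_0$, and $y_0\in Y$ is a point fixed by $\widehat H_+$, which exists by Theorem~\ref{thm:pestov}. We look for the $N_0$-fixed point among limits of points $\alpha y_0$ with $\alpha\in N_0$. The following lemma lists two changes of the path $\alpha$ that move $\alpha y_0$ only slightly.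

\begin{lemma}\label{lem:moves}
Let $\psi:Y\to\mathbb R$ be continuous and $\varepsilon>0$. There are $\delta\in(0,\frac14)$ and a neighborhood $V$ of $1$ in $K$ with the following properties.
\begin{enumerate}
\item \emph{(Sliding.)} If $\alpha\in N$, $h\in H_+$ and $\sup|h-\mathrm{id}|<\delta$, then $|\psi(\widehat h\alpha\widehat h^{-1}y_0)-\psi(\alpha y_0)|<\varepsilon$.
\item \emph{(Perturbing.)} If $\gamma,\gamma'\in N$ and $\gamma'_t\gamma_t^{-1}\in V$ for all $t\in[\delta,1-\delta]$, then $|\psi(\gamma'y)-\psi(\gamma y)|<\varepsilon$ for all $y\in Y$. This applies in particular if $\gamma$ and $\gamma'$ coincide on $[\delta,1-\delta]$.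
\end{enumerate}
\end{lemma}

\begin{proof}
The function $(g,y)\mapsto\psi(gy)-\psi(y)$ is continuous and vanishes on $\{1\}\times Y$. As $Y$ is compact, there is a neighborhood $W$ of $1$ in $G_0$ with $|\psi(gy)-\psi(y)|<\varepsilon$ for all $g\in W$, $y\in Y$. Take $\delta,V$ from Lemma~\ref{lem:nbhd}. In (1), $\widehat h\alpha\widehat h^{-1}y_0=\widehat h(\alpha y_0)$ and $\widehat h\in W$. In (2), $\gamma'y=(\gamma'\gamma^{-1})(\gamma y)$ and $\gamma'\gamma^{-1}\in W$.
\end{proof}

Approximate invariance turns into a fixed point as follows.

\begin{lemma}\label{lem:cluster}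
Let $(y_m)$ be a sequence in $Y$ and $g\in G_0$. Suppose that for every continuous $\psi:Y\to\mathbb R$ we have $\psi(gy_m)-\psi(y_m)\to0$. Then $g$ fixes every cluster point $y$ of $(y_m)$.
\end{lemma}

\begin{proof}
The continuous function $y'\mapsto\psi(gy')-\psi(y')$ tends to $0$ along the sequence, so it vanishes at $y$. Continuous real functions separate the points of $Y$.
\end{proof}

\begin{example}[a point fixed by one constant]\label{ex:spiral}
Let $k\in K_0$ and let $c:[0,1]\to K_0$ be a path from $1$ to $k$. Define the spiral $\sigma^m\in N_0$ by
\[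
\sigma^m_t=k^j\,c(mt-j)\qquad\text{for }t\in\Big[\frac jm,\frac{j+1}m\Big],\quad 0\le j<m .
\]
The pieces fit because $k^jc(1)=k^{j+1}c(0)$, and $k\sigma^m_t=\sigma^m_{t+1/m}$ for $0<t<1-\frac1m$: multiplying by $k$ is the same as shifting by $\frac1m$. Given $\psi$ and $\varepsilon$, take $\delta$ from Lemma~\ref{lem:moves} and let $\frac1m<\delta$. Let $h\in H_+$ be piecewise linear with the breakpoints $h(\delta+\frac1m)=\delta$ and $h(1-\delta+\frac1m)=1-\delta$. Then $\sup|h-\mathrm{id}|=\frac1m<\delta$ and $h^{-1}(t)=t+\frac1m$ on $[\delta,1-\delta]$, so by \eqref{eq:conj} the paths $\widehat h\sigma^m\widehat h^{-1}$ and $\overline k\sigma^m$ coincide on $[\delta,1-\delta]$. One sliding and one perturbation give $|\psi(\overline k\sigma^my_0)-\psi(\sigma^my_0)|<2\varepsilon$. By Lemma~\ref{lem:cluster}, $\overline k$ fixes every cluster point of $(\sigma^my_0)$.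
\end{example}

The spiral follows the powers of one element in their natural order. To fix all of $N_0$ we need one sequence that works for all constants $\overline k$, among which there is no such order, and for nonconstant paths too. The case $k^n=1$, $n\ge2$, shows which algebraic property to ask for. Read paths as letters and concatenation as multiplication, and put $p=c$, $r=(kc)(k^2c)\cdots(k^{n-1}c)$, $w=pr$. Then $kw=rp$, and
\[
w^m=p\,(kw)^{m-1}\,r,\qquad (kw)^m=(kw)^{m-1}\,rp .
\]
So $w^m$ and its image $(kw)^m$ become the same word after \emph{regrouping} the factors and discarding a short piece at each end. Regrouping is a sliding, and discarding is a perturbation. We need an object $u$ in place of $w$ that admits such a regrouping with $ku$ for every $k\in K_0$. We find it among limits of words.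

\section{Minimal left ideals of $\beta S$}\label{sec:beta}

We recall what is needed about $\beta S$; the reference is \cite{HS}. Let $S$ be a discrete set. Its Stone--\v{C}ech compactification $T=\beta S$ is a compact Hausdorff space containing $S$ as a dense subset, such that every map $\varphi$ from $S$ to a compact Hausdorff space extends uniquely to a continuous map on $T$. The value of the extension at $p\in T$ is written $\lim_{s\to p}\varphi(s)$. It equals $\varphi(p)$ if $p\in S$. By uniqueness of extensions and density of $S$:
\begin{itemize}
\item[(L1)] $f(\lim_{s\to p}\varphi(s))=\lim_{s\to p}f(\varphi(s))$ for continuous maps $f$ of compact Hausdorff spaces;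
\item[(L2)] if $\varphi,\varphi'$ are bounded real functions with $|\varphi-\varphi'|\le\varepsilon$, then their limits at $p$ differ by at most $\varepsilon$.
\end{itemize}
Both statements pass to iterated limits $\lim_{s_1\to p_1}\cdots\lim_{s_n\to p_n}\varphi(s_1,\dots,s_n)$, in which the innermost limit is taken first. The order of the limits cannot be changed in general.

Now let $S$ be a semigroup and define $pr=\lim_{s\to p}\lim_{s'\to r}ss'$ for $p,r\in T$. This extends the product of $S$, and for fixed $r$ the map $p\mapsto pr$ is continuous, being the extension of $s\mapsto\lim_{s'\to r}ss'$. Applying (L1) to the extension of $\varphi$ gives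
\begin{equation}\label{eq:prod}
\lim_{s\to pr}\varphi(s)=\lim_{s\to p}\lim_{s'\to r}\varphi(ss').
\end{equation}
By \eqref{eq:prod}, both $(pr)u$ and $p(ru)$ equal $\lim_{s\to p}\lim_{s'\to r}\lim_{s''\to u}ss's''$, so $T$ is a semigroup. The same formula with a middle factor $z\in S$ reads
\begin{equation}\label{eq:prod3}
\lim_{s\to rzp}\varphi(s)=\lim_{s\to r}\lim_{s'\to p}\varphi(szs').
\end{equation}

A \emph{left ideal} is a nonempty set $L\subset T$ with $TL\subset L$; it is \emph{minimal} if it contains no smaller left ideal. Minimal left ideals exist. Indeed, a chain of closed left ideals has nonempty intersection by compactness, so Zorn's lemma gives a minimal closed left ideal $L$. If $L'\subset L$ is a left ideal and $r\in L'$, then $Tr\subset L'$ is a left ideal that is compact as the image of $T$ under $p\mapsto pr$; hence $Tr=L$ and $L'=L$. Call $u\in T$ \emph{minimal} if it lies in some minimal left ideal. This is what we gain by passing to $T$: a free semigroup $S$ has no minimal left ideal, since $Sww$ is strictly smaller than $Sw$ by a comparison of lengths.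

\begin{lemma}\label{lem:ideal}
If $L$ is a minimal left ideal, $r\in L$, and $L'$ is any left ideal, then $L'r=L$.
\end{lemma}

\begin{proof}
The set $L'r$ is a left ideal contained in $TL\subset L$.
\end{proof}

The next lemma is the regrouping property: any two sequences of minimal elements, separated by arbitrary elements, can be cut so that all inner groups agree.

\begin{lemma}\label{lem:match}
Let $m\ge2$, let $u_1,\dots,u_m,u'_1,\dots,u'_m\in T$ be minimal, and let $z_i,z'_i\in T$ for $1\le i<m$. There are $p_i,r_i,p'_i,r'_i\in T$ such that
\[
u_i=p_ir_i,\quad u'_i=p'_ir'_i\quad(1\le i\le m),\qquad r_iz_ip_{i+1}=r'_iz'_ip'_{i+1}\quad(1\le i<m).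
\]
\end{lemma}

\begin{proof}
Let $u_i\in L_i$ and $u'_i\in L'_i$ with $L_i,L'_i$ minimal left ideals. Put $r'_i=u'_i$. Since $L'_iu'_i=L'_i$ by Lemma~\ref{lem:ideal}, there is $p'_i\in L'_i$ with $u'_i=p'_ir'_i$. We choose $r_i\in L_i$ and $p_i\in L'_i$ from right to left, starting with $r_m=u_m$. Suppose $r_i\in L_i$ has been chosen. Since $L'_ir_i=L_i\ni u_i$, there is $p_i\in L'_i$ with $p_ir_i=u_i$. If $i>1$, then $z_{i-1}p_i$ and $r'_{i-1}z'_{i-1}p'_i$ both lie in $L'_i$, and $L_{i-1}z_{i-1}p_i=L'_i$. So there is $r_{i-1}\in L_{i-1}$ with $r_{i-1}z_{i-1}p_i=r'_{i-1}z'_{i-1}p'_i$.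
\end{proof}

Nothing is claimed about $p_1,p'_1$ or $r_m,r'_m$. These are the pieces that will be discarded near the vertices.

\section{Proof of Proposition~\ref{prop:key}}\label{sec:proof}

\subsection{Words and their realizations}

Let $A=C([0,1],K_0)$ be the set of paths in $K_0$, let $S$ be the free semigroup of finite nonempty words over the alphabet $A$, and let $T=\beta S$. Let $\iota\in A$ be the constant path at $1$. We take paths, and not elements of $K_0$, as letters because a given $g\in N_0$ must be cut into pieces that are recorded exactly. Two nearby values of $g$ are joined by a short piece of $g$, whereas a path between them chosen in advance need not be short.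

The group $K_0$ acts on $A$ by $(ka)(t)=k\,a(t)$ and on $S$ letterwise, by automorphisms. For $p\in T$ put $kp=\lim_{s\to p}ks$. By (L1),
\begin{equation}\label{eq:kp}
\lim_{s\to kp}\varphi(s)=\lim_{s\to p}\varphi(ks).
\end{equation}
It follows that $p\mapsto k^{-1}p$ is inverse to $p\mapsto kp$, and, with \eqref{eq:prod}, that $k(pr)$ and $(kp)(kr)$ both equal $\lim_{s\to p}\lim_{s'\to r}(ks)(ks')$. So each $k\in K_0$ acts on $T$ as an automorphism. Automorphisms permute the minimal left ideals, so $ku$ is minimal whenever $u$ is.

In a word, a letter need not start where the previous one ends, so we need connecting paths, and they must be compatible with the action of $K_0$. For each $k\in K_0$ choose a path $c_k:[0,1]\to K_0$ from $1$ to $k$. For $l,l'\in K_0$ let $\kappa_{l,l'}(t)=l\,c_{l^{-1}l'}(t)$, a path from $l$ to $l'$. Since $(kl)^{-1}(kl')=l^{-1}l'$,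
\begin{equation}\label{eq:kappa}
k\,\kappa_{l,l'}=\kappa_{kl,kl'}\qquad(k,l,l'\in K_0).
\end{equation}
Given a word $a_1\cdots a_n\in S$ and disjoint nondegenerate closed intervals $E_1<\dots<E_n$ in $(0,1)$, the \emph{realization} is the path $\alpha\in N_0$ that equals $a_j$ on $E_j$ and $\kappa_{a_j(1),a_{j+1}(0)}$ on the gap between $E_j$ and $E_{j+1}$, both reparametrized affinely, and that is constant, equal to $a_1(0)$ before $E_1$ and to $a_n(1)$ after $E_n$. The finitely many pieces agree at common endpoints, so $\alpha$ is continuous.

\begin{lemma}\label{lem:slide}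
Let $\alpha,\alpha'$ realize the same word on intervals $(E_j)$, $(E'_j)$ whose corresponding endpoints differ by less than $\delta$. Then $\alpha'=\widehat h\alpha\widehat h^{-1}$ for some $h\in H_+$ with $\sup|h-\mathrm{id}|<\delta$.
\end{lemma}

\begin{proof}
Let $h$ be the piecewise linear homeomorphism of $I$ that fixes $0,1$, takes the endpoints of $E_j$ to those of $E'_j$, and has no other breakpoints. It maps each $E_j$ and each gap affinely onto its counterpart, so $\alpha'_{h(t)}=\alpha_t$, and \eqref{eq:conj} applies. The function $h-\mathrm{id}$ is piecewise linear and vanishes at $0,1$, so $|h-\mathrm{id}|$ is largest at a breakpoint.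
\end{proof}

To \emph{place} a word of length $n$ in an interval, divide the interval into $2n+1$ equal parts and let the $j$-th letter occupy the $2j$-th part; all letters then lie in the interior of the interval. For $m\ge2$ put
\[
B_i=\Big[\frac{i-1}m+\frac1{4m},\frac im-\frac1{4m}\Big]\ \ (1\le i\le m),\qquad Z_i=\Big[\frac im-\frac1{4m},\frac im+\frac1{4m}\Big]\ \ (1\le i<m),
\]
\[
M_i=\Big[\frac im-\frac1{2m},\frac im+\frac1{2m}\Big]\cap I\quad(0\le i\le m).
\]
We use two kinds of realizations (Figure~\ref{fig:regroup}).
\begin{itemize}
\item $\alpha_m(w_1,z_1,w_2,\dots,z_{m-1},w_m)$, for $w_i\in S$ and $z_i\in A$, realizes the word $w_1z_1w_2\cdots z_{m-1}w_m$ with $w_i$ placed in $B_i$ and the letter $z_i$ occupying all of $Z_i$.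
\item $\beta_m(s_0,s_1,\dots,s_m)$, for $s_i\in S$, realizes the word $s_0s_1\cdots s_m$ with $s_i$ placed in $M_i$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm]
\draw (0,2)--(12,2);
\draw (0,0)--(12,0);
\draw[very thick] (3,2)--(5,2) (7,2)--(9,2);
\draw (0,1.9)--(0,2.1) (1,1.9)--(1,2.1) (3,1.9)--(3,2.1) (5,1.9)--(5,2.1) (7,1.9)--(7,2.1) (9,1.9)--(9,2.1) (11,1.9)--(11,2.1) (12,1.9)--(12,2.1);
\draw (0,-0.1)--(0,0.1) (2,-0.1)--(2,0.1) (6,-0.1)--(6,0.1) (10,-0.1)--(10,0.1) (12,-0.1)--(12,0.1);
\draw[dashed] (1.7,2)--(2,0) (6.3,2)--(6,0) (9.8,2)--(10,0);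
\node at (2,2.4) {$B_1$}; \node at (4,2.4) {$Z_1$}; \node at (6,2.4) {$B_2$}; \node at (8,2.4) {$Z_2$}; \node at (10,2.4) {$B_3$};
\node at (1.3,1.6) {$w'_1$}; \node at (2.4,1.6) {$w''_1$}; \node at (4,1.6) {$z_1$}; \node at (5.6,1.6) {$w'_2$}; \node at (6.7,1.6) {$w''_2$}; \node at (8,1.6) {$z_2$}; \node at (9.4,1.6) {$w'_3$}; \node at (10.5,1.6) {$w''_3$};
\node at (1,0.4) {$w'_1$}; \node at (4,0.4) {$w''_1z_1w'_2$}; \node at (8,0.4) {$w''_2z_2w'_3$}; \node at (11,0.4) {$w''_3$};
\node at (1,-0.4) {$M_0$}; \node at (4,-0.4) {$M_1$}; \node at (8,-0.4) {$M_2$}; \node at (11,-0.4) {$M_3$};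
\end{tikzpicture}
\caption{Two placements of the word $w'_1w''_1z_1w'_2w''_2z_2w'_3w''_3$ along $(0,1)$, for $m=3$. Above, the blocks $w'_iw''_i$ lie in $B_i$ and the letters $z_i$ fill $Z_i$. Below, the word is regrouped along the dashed lines and the groups lie in $M_0,\dots,M_3$. In general no letter moves by more than $2/m$.}
\label{fig:regroup}
\end{figure}

For $u_1,\dots,u_m\in T$ and $z_1,\dots,z_{m-1}\in A$ define the point
\[
y(u_1,z_1,u_2,\dots,z_{m-1},u_m)=\lim_{w_1\to u_1}\cdots\lim_{w_m\to u_m}\alpha_m(w_1,z_1,w_2,\dots,z_{m-1},w_m)\,y_0\in Y.
\]
We show that for minimal $u_i$ and large $m$ this point hardly depends on the data, and that an element of $N_0$ acts, up to a small error, by changing the data.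

\subsection{Independence of the data}

Fix a continuous $\psi:Y\to\mathbb R$ and $\varepsilon>0$, take $\delta,V$ from Lemma~\ref{lem:moves}, and let $2/m<\delta$. For $\tau_1,\dots,\tau_{m-1}\in T$ put
\[
\Psi(\tau_1,\dots,\tau_{m-1})=\lim_{s_1\to\tau_1}\cdots\lim_{s_{m-1}\to\tau_{m-1}}\psi\big(\beta_m(\iota,s_1,\dots,s_{m-1},\iota)\,y_0\big),
\]
where $\iota$ is read as a one-letter word.

\begin{lemma}\label{lem:regroup}
If $u_i=p_ir_i$ for $1\le i\le m$ and $\tau_i=r_iz_ip_{i+1}$ for $1\le i<m$, then
\[
|\psi(y(u_1,z_1,\dots,z_{m-1},u_m))-\Psi(\tau_1,\dots,\tau_{m-1})|\le2\varepsilon .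
\]
\end{lemma}

\begin{proof}
\emph{Cutting.} By (L1), and by \eqref{eq:prod} applied to each variable $w_i$ with the outer variables fixed, $\psi(y(u_1,z_1,\dots,u_m))$ equals
\begin{equation}\label{eq:cut}
\lim_{w'_1\to p_1}\lim_{w''_1\to r_1}\cdots\lim_{w'_m\to p_m}\lim_{w''_m\to r_m}\psi\big(\alpha_m(w'_1w''_1,z_1,\dots,z_{m-1},w'_mw''_m)\,y_0\big).
\end{equation}

\emph{Sliding.} Put $s_0=w'_1$, $s_i=w''_iz_iw'_{i+1}$ for $1\le i<m$, and $s_m=w''_m$. The paths $\alpha_m(w'_1w''_1,z_1,\dots,w'_mw''_m)$ and $\beta_m(s_0,\dots,s_m)$ realize the same word. In the first path the letters of $s_i$ lie in $B_i\cup Z_i\cup B_{i+1}$ (in $B_1$ for $i=0$, in $B_m$ for $i=m$), and in the second they lie in $M_i$. All these sets are contained in $[\frac{i-1}m,\frac{i+1}m]$, so corresponding endpoints differ by at most $2/m<\delta$. By Lemmas~\ref{lem:slide} and~\ref{lem:moves}(1), replacing the first path by the second changes the value of $\psi$ by less than $\varepsilon$.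

\emph{Discarding the ends.} The paths $\beta_m(s_0,s_1,\dots,s_{m-1},s_m)$ and $\beta_m(\iota,s_1,\dots,s_{m-1},\iota)$ have the letters of $s_1,\dots,s_{m-1}$ in the same places, with the same connecting paths between them. So they coincide from the beginning of the first letter of $s_1$, which lies in $M_1$ and hence before $\frac3{2m}<\delta$, to the end of the last letter of $s_{m-1}$, which lies in $M_{m-1}$ and hence after $1-\frac3{2m}>1-\delta$. By Lemma~\ref{lem:moves}(2) the value of $\psi$ changes again by less than $\varepsilon$.

\emph{Regrouping.} By (L2), the number \eqref{eq:cut} is within $2\varepsilon$ of the same iterated limit of $\psi(\beta_m(\iota,s_1,\dots,s_{m-1},\iota)y_0)$. This function does not depend on $w'_1$ and $w''_m$, so these two limits can be omitted. It depends on $w''_i$ and $w'_{i+1}$ only through $s_i=w''_iz_iw'_{i+1}$, and the limits over $w''_i\to r_i$ and $w'_{i+1}\to p_{i+1}$ are adjacent and in this order. By \eqref{eq:prod3} they combine to one limit over $s_i\to\tau_i$. The result is $\Psi(\tau_1,\dots,\tau_{m-1})$.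
\end{proof}

\begin{lemma}\label{lem:indep}
If $u_i,u'_i\in T$ are minimal and $z_i,z'_i\in A$, then
\[
|\psi(y(u_1,z_1,\dots,z_{m-1},u_m))-\psi(y(u'_1,z'_1,\dots,z'_{m-1},u'_m))|\le4\varepsilon .
\]
\end{lemma}

\begin{proof}
Take the factorizations of Lemma~\ref{lem:match}. They give the same elements $\tau_i$ for both sets of data, so by Lemma~\ref{lem:regroup} both numbers are within $2\varepsilon$ of $\Psi(\tau_1,\dots,\tau_{m-1})$.
\end{proof}

\subsection{The action of $N_0$ on the data}

Fix a minimal $u\in T$, put $y_m=y(u,\iota,u,\dots,\iota,u)$ with $m$ entries $u$, and let $y$ be a cluster point of $(y_m)$. These points do not depend on any $\psi$, $\varepsilon$ or group element. Let $g\in N_0$. The group $K_0$ acts on words only by constants, so we replace $g$ by a path that is constant on each $B_i$ and varies only on the $Z_i$, where the realization is $1$.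

Let $\theta_m:(0,1)\to(0,1)$ be the continuous map that equals the midpoint $\frac{2i-1}{2m}$ of $B_i$ on $B_i$, is affine on each $Z_i$, and is constant to the left of $B_1$ and to the right of $B_m$. The difference $\theta_m-\mathrm{id}$ is piecewise affine, equals $\pm\frac1{4m}$ at the endpoints of the $B_i$, and tends to $\pm\frac1{2m}$ at $0$ and $1$; hence $|\theta_m(t)-t|\le\frac1{2m}$. Put $\widetilde g_t=g_{\theta_m(t)}$, so $\widetilde g\in N_0$. Let $k_i\in K_0$ be the value of $\widetilde g$ on $B_i$, and let $\zeta_i\in A$ be $\widetilde g|_{Z_i}$ reparametrized affinely, a path from $k_i$ to $k_{i+1}$.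

\begin{lemma}\label{lem:action}
$\widetilde g\,y_m=y(k_1u,\zeta_1,k_2u,\dots,\zeta_{m-1},k_mu)$.
\end{lemma}

\begin{proof}
We first show that for all $w_i\in S$
\begin{equation}\label{eq:act}
\widetilde g\,\alpha_m(w_1,\iota,w_2,\dots,\iota,w_m)=\alpha_m(k_1w_1,\zeta_1,k_2w_2,\dots,\zeta_{m-1},k_mw_m).
\end{equation}
The words $w_i$ and $k_iw_i$ have the same length, so both realizations use the same intervals. On $Z_i$ the left side is $\widetilde g\cdot1$, which is $\zeta_i$. On $B_i$ it is $k_i$ times the realization. A letter $a$ of $w_i$ becomes the letter $k_ia$. All gaps between letters lie in the sets $B_i$, and by \eqref{eq:kappa} the path $\kappa_{l,l'}$ on a gap in $B_i$ becomes $\kappa_{k_il,k_il'}$. For a gap between two letters of $w_i$ this is the path that connects the corresponding letters of $k_iw_i$. For the gap after the last letter $a$ of $w_i$, $i<m$, we have $\kappa_{a(1),1}$ on the left, which becomes $\kappa_{k_ia(1),k_i}$, and $k_i=\zeta_i(0)$. For the gap before the first letter $a$ of $w_i$, $i>1$, we have $\kappa_{1,a(0)}$, which becomes $\kappa_{k_i,k_ia(0)}$, and $k_i=\zeta_{i-1}(1)$. Before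 the first letter of $w_1$ and after the last letter of $w_m$ the realization is constant and $\widetilde g$ is constantly $k_1$, respectively $k_m$. This proves \eqref{eq:act}. Now apply both sides to $y_0$ and take the iterated limit over $w_i\to u$. On the left $\widetilde g$ commutes with the limits by (L1), and on the right we use \eqref{eq:kp} in each variable.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Let $g\in N_0$, $\psi$, $\varepsilon$, $\delta$, $V$ be as above. The map $(t,t')\mapsto g_{t'}g_t^{-1}$ is continuous on the compact square $[\frac\delta2,1-\frac\delta2]^2$ and equals $1$ on the diagonal, so there is $\eta>0$ such that its value lies in $V$ when $|t-t'|<\eta$. Let $2/m<\delta$ and $1/m<\eta$. For $t\in[\delta,1-\delta]$ the pair $(t,\theta_m(t))$ lies in the square, so $\widetilde g_tg_t^{-1}\in V$, and Lemma~\ref{lem:moves}(2) gives $|\psi(gy_m)-\psi(\widetilde gy_m)|<\varepsilon$. The elements $k_iu$ are minimal, so Lemmas~\ref{lem:action} and~\ref{lem:indep} give $|\psi(\widetilde gy_m)-\psi(y_m)|\le4\varepsilon$. Hence $|\psi(gy_m)-\psi(y_m)|\le5\varepsilon$ for all large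 $m$. As $\varepsilon$ and $\psi$ are arbitrary, Lemma~\ref{lem:cluster} shows that $gy=y$ for every $g\in N_0$.
\end{proof}

The restriction to $K_0$ was used to connect arbitrary letters, so that every word has a realization; letters in different path components of $K$ cannot be connected. Theorem~\ref{thm:pestov} was used only for sliding, and the collapsed ends only for discarding $s_0$ and $s_m$ and for approximating $g$ on a compact interval. Theorem~\ref{thm:general} is now proved.

\section{The group $H(Q)$ is path-connected}\label{sec:cube}

The following is a theorem of Wong \cite{Wong}. We include a short proof.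

\begin{theorem}\label{thm:wong}
The group $H(Q)$ is path-connected.
\end{theorem}

Let $J=[-1,1]$ and $\mathbb N=\{1,2,\dots\}$. We identify $Q$ with $J^{\mathbb N}$ and use the metric $d(x,x')=\sum_i2^{-i}|x_i-x'_i|$. Two points that agree in the coordinates $i\le n$ are at distance at most $2^{1-n}$. Fix $f\in H(Q)$. For an injection $\lambda:\mathbb N\to\mathbb N$ let $f_\lambda$ act as $f$ on the coordinates listed by $\lambda$ and leave the others alone:
\[
(f_\lambda x)_{\lambda(j)}=(f(x\circ\lambda))_j,\qquad(f_\lambda x)_i=x_i\quad\text{for }i\notin\lambda(\mathbb N).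
\]
This is a homeomorphism with inverse $(f^{-1})_\lambda$. If $\lambda$ fixes a long initial segment of $\mathbb N$, then $f_\lambda$ is close to $f$, and if all values of $\lambda$ are large, then $f_\lambda$ is close to $\mathrm{id}$. So we want to pass continuously from one $\lambda$ to another by exchanging used coordinates with free ones. A quarter turn of the square exchanges two coordinates up to a sign, and the sign falls on a coordinate that $f_\lambda$ does not read.

Let $\phi(v)=v\,\|v\|_2/\|v\|_\infty$, $\phi(0)=0$, be the radial homeomorphism from the unit disc onto $J^2$, and let $R_s$, $0\le s\le1$, be the conjugate by $\phi$ of the rotation by $s\pi/2$. This is a path in $H(J^2)$ from $\mathrm{id}$ to $R_1(a,b)=(-b,a)$, because the quarter turn preserves both norms and so commutes with $\phi$.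

\begin{lemma}\label{lem:move}
Let $\lambda,\mu$ be injections, $D=\{j:\lambda(j)\ne\mu(j)\}$, and suppose that the pairs $\{\lambda(j),\mu(j)\}$, $j\in D$, are pairwise disjoint. Let $\rho_s\in H(Q)$ apply $R_s$ to $(x_{\lambda(j)},x_{\mu(j)})$ for all $j\in D$ simultaneously. Then $s\mapsto\rho_sf_\lambda\rho_s^{-1}$ is a path in $H(Q)$ from $f_\lambda$ to $f_\mu$.
\end{lemma}

\begin{proof}
Each coordinate of $\rho_sx$ depends continuously on $(s,x)$, so $s\mapsto\rho_s$ is continuous in $H(Q)$, and it suffices to show $\rho_1f_\lambda\rho_1^{-1}=f_\mu$.

For $j\in D$ we have $\mu(j)\notin\lambda(\mathbb N)$. Suppose $\mu(j)=\lambda(i)$. If $i\notin D$, then $\mu(j)=\mu(i)$, so $j=i\notin D$. If $i\in D$, then disjointness gives $i=j$, so $\mu(j)=\lambda(j)$. Both conclusions contradict $j\in D$. By symmetry $\lambda(j)\notin\mu(\mathbb N)$ for $j\in D$. For $j\notin D$ the index $\lambda(j)=\mu(j)$ lies in none of the pairs, because $\lambda$ and $\mu$ are injective.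

Put $x^*=f(x\circ\mu)$. Since $R_1^{-1}(a,b)=(b,-a)$, the point $\rho_1^{-1}x$ has the entries $x_{\mu(j)}$ at $\lambda(j)$ and $-x_{\lambda(j)}$ at $\mu(j)$ for $j\in D$, and $(\rho_1^{-1}x)\circ\lambda=x\circ\mu$. Applying $f_\lambda$ puts $x^*_j$ at $\lambda(j)$ for all $j$ and keeps $-x_{\lambda(j)}$ at $\mu(j)$ for $j\in D$. Applying $\rho_1$ turns the pair $(x^*_j,-x_{\lambda(j)})$ into $(x_{\lambda(j)},x^*_j)$ for $j\in D$. The final point has $x^*_j$ at $\mu(j)$ for all $j$ and $x_i$ at every $i\notin\mu(\mathbb N)$, so it is $f_\mu x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wong}]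
The map $f$ itself leaves no coordinate free, so we first join it to a map that does, and then push the used coordinates to infinity.

\emph{Step 1.} For $n\ge0$ let $\lambda_n(j)=j$ for $j\le n$ and $\lambda_n(n+i)=n+2i$ for $i\ge1$. Then $\lambda_{n+1}(n+i)=n+2i-1$ for $i\ge1$, so Lemma~\ref{lem:move} applies to $\lambda_n,\lambda_{n+1}$ with the pairs $\{n+2i,n+2i-1\}$. It gives a path $\gamma^n_s=\rho_sf_{\lambda_n}\rho_s^{-1}$ from $f_{\lambda_n}$ to $f_{\lambda_{n+1}}$, where $\rho_s$ changes only coordinates $>n$. Let $\omega(r)=\sup\{d(fx,fx'):d(x,x')\le r\}$, which tends to $0$ with $r$, and put $r_n=2^{1-n}$. Then $d(\rho_s^{\pm1}x,x)\le r_n$ and $d(x\circ\lambda_n,x)\le r_n$. The points $f_{\lambda_n}x$ and $f(x\circ\lambda_n)$ agree in the coordinates $\le n$, so $d(f_{\lambda_n}x,fx)\le r_n+\omega(r_n)$. With $x'=\rho_s^{-1}x$,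
\[
d(\gamma^n_sx,fx)\le d(\rho_sf_{\lambda_n}x',f_{\lambda_n}x')+d(f_{\lambda_n}x',fx')+d(fx',fx)\le2r_n+2\omega(r_n),
\]
which tends to $0$ uniformly in $s$ and $x$. Running $\gamma^n$ on $[1-2^{-n},1-2^{-n-1}]$ and adding the value $f$ at time $1$ gives a path from $f_{\lambda_0}$ to $f$.

\emph{Step 2.} We have $\lambda_0(i)=2i$. Let $\mu_n(i)=2^n(2i-1)$. Lemma~\ref{lem:move} applies to $\lambda_0,\mu_0$ with the pairs $\{2i,2i-1\}$, and to $\mu_n,\mu_{n+1}$ with the pairs $\{2^n(2i-1),2^{n+1}(2i-1)\}$, which are disjoint because their odd parts differ. The maps on the path from $f_{\mu_n}$ to $f_{\mu_{n+1}}$ change no coordinate of index $<2^n$, so they converge uniformly to $\mathrm{id}$ as $n\to\infty$. Concatenating as in Step 1 gives a path from $f_{\lambda_0}$ to $\mathrm{id}$. Thus $f$ is joined to $\mathrm{id}$.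
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Q}]
Combine Theorems~\ref{thm:general} and~\ref{thm:wong}.
\end{proof}

\section{Spheres, cubes and cones}\label{sec:examples}

\begin{example}\label{ex:spheres}
For $X=S^n$ $(n\ge0)$ and $X=I^n$ $(n\ge1)$ the group $G_0(X)$ is not extremely amenable. In each case we exhibit a continuous homomorphism of $K$ onto the discrete group $\{\pm1\}$. Its kernel is closed and contains the connected set $K_0$, so it induces a continuous homomorphism of $K/\overline{K_0}$ onto $\{\pm1\}$, and Lemma~\ref{lem:discrete} and Theorem~\ref{thm:general} apply. For $S^n$ with $n\ge1$ take the degree. It is multiplicative, it is $-1$ on reflections, and it is locally constant because two maps to $S^n$ that are nowhere antipodal are homotopic. For $S^0$ use $H(S^0)\cong\{\pm1\}$. Homeomorphisms of $I^n$ preserve the boundary $\partial I^n\cong S^{n-1}$ by invariance of domain; compose the restriction $H(I^n)\to H(S^{n-1})$ with the homomorphism just described. The composite is onto because a coordinate reflection of the cube restricts to a reflection of the boundary sphere. So the positive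 answer for $Q$ has no counterpart for finite-dimensional cubes.
\end{example}

\begin{example}\label{ex:cone}
Collapsing both ends is essential. Let only $Q\times\{0\}$ be collapsed in $Q\times I$, and consider the stabilizer of the chain $\{q^{-1}([0,t])\}$ in the homeomorphism group of this cone. The proof of Proposition~\ref{prop:structure}(1) shows that each of its elements satisfies $qg=hq$ with $h\in H_+$, so it preserves the level $q^{-1}(1)\cong Q$. Restriction to this level is a continuous homomorphism to $H(Q)$, onto because of the maps $[x,t]\mapsto[kx,t]$. Since $H(Q)$ has no fixed point on $Q$ (Section~\ref{sec:intro}), the stabilizer is not extremely amenable. In the proof, Lemma~\ref{lem:nbhd}(2) would require control on all of $[\delta,1]$, and the end word $s_m$ in Lemma~\ref{lem:regroup} could no longer be discarded. The failure is visible in Example~\ref{ex:spiral}: the spiral ends at $k^m$, its product with $k$ ends at $k^{m+1}$, and no reparametrization changes the value at the end.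
\end{example}

\begin{thebibliography}{9}

\bibitem{HS}
Hindman and Strauss, \emph{Algebra in the Stone--\v{C}ech Compactification}.

\bibitem{Pestov}
V.~Pestov, \emph{On free actions, minimal flows, and a problem by Ellis}, Trans. Amer. Math. Soc. \textbf{350} (1998).

\bibitem{Uspenskij}
Vladimir Uspenskij, \emph{On extremely amenable groups of homeomorphisms}, arXiv:0710.5785 (2007).

\bibitem{Wong}
R.~Y.~T.~Wong, Trans. Amer. Math. Soc. \textbf{128} (1967).

\end{thebibliography}
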